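\title{Necessity of the Dini condition for very singular solutions of a semilinear heat equation with degenerating absorption}

\begin{abstract}
Let $1<p<1+2/N$, let $u_k$ be the solution of $u_t-\Delta u+h(t)u^p=0$ in $(0,\infty)\times\mathbb R^N$ with initial value $k\delta$, where $h(t)\to0$ as $t\to0$, and let $u_\infty=\lim_{k\to\infty}u_k$. For $h(t)=\exp(-\omega(t)/t)$ with $\omega$ nondecreasing it is known that $u_\infty$ is a very singular solution, concentrated at the origin at $t=0$, if $\int_0 s^{-1}\omega(s)^{1/2}\,ds<\infty$. We prove that this Dini condition is also necessary when $\omega(s)/s$ is monotone and tends to $\infty$ as $s\to0$: if the integral diverges, then $u_\infty$ coincides with the spatially constant solution $U(t)=\bigl((p-1)\int_0^th\bigr)^{-1/(p-1)}$, so that $u_\infty(0,x)=\infty$ for every $x$. The proof follows how far a high plateau of the solution spreads while the absorption is too weak to be felt. A converse argument on the same dyadic time scales gives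 sufficiency, and the two together classify all nondecreasing $h$ with $0<h<1$ near $t=0$ and $h(0^+)=0$. The results extend to larger $p$ if $h$ vanishes fast enough at $t=0$.
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

\subsection*{The question}
Consider
\begin{equation}\label{eq:pde}
u_t-\Delta u+h(t)u^p=0\quad\text{in }(0,\infty)\times\mathbb R^N,\qquad p>1,
\end{equation}
where $h\ge0$ is continuous on $[0,\infty)$, $h(0)=0$, and $h>0$ on $(0,\rho_0)$ for some $\rho_0>0$. Suppose first that $p<1+2/N$. For $k=1,2,\dots$ let $u_k$ be the solution of \eqref{eq:pde} that starts from the point mass $k\delta$ at the origin: $u_k$ is the unique nonnegative weak solution in $C((0,\infty);L^1(\mathbb R^N))\cap L^\infty_{loc}((0,\infty)\times\mathbb R^N)$ with $u_k(t,\cdot)\to k\delta$ weakly in the sense of measures as $t\to0$. The sequence $u_k$ is nondecreasing in $k$, and we put $u_\infty=\lim_{k\to\infty}u_k$.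

What does an infinite mass at one point look like immediately after it is released? Without absorption, $u_k=kG$ with the heat kernel $G$, and $u_\infty\equiv\infty$. With absorption, $u_\infty$ cannot exceed the spatially constant solution with infinite initial value,
\begin{equation}\label{eq:U}
U(t)=\Bigl((p-1)\int_0^th(s)\,ds\Bigr)^{-\frac1{p-1}},
\end{equation}
which is finite for $t>0$ because $h>0$ on $(0,\rho_0)$. There are two natural extremes. Either the singularity stays at the origin, that is,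
\[
u_\infty(0,x)=0\ \text{ for all }x\ne0\qquad\text{and}\qquad\lim_{t\to0}\int_{\mathbb R^N}u_\infty(t,x)\,dx=\infty ;
\]
then $u_\infty$ is called a \emph{very singular} (v.s.) solution. Or the mass floods the whole space at once, and $u_\infty(0,x)=\infty$ for all $x$; then $u_\infty$ is called a \emph{large} solution. Values at $t=0$ are understood as limits for $t\to0$. The faster $h$ vanishes at $t=0$, the weaker the confinement.

The following is recorded in \cite{Shishkov}.
\begin{itemize}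
\item[(a)] If $h(t)=\exp(-\omega/t)$ with a constant $\omega>0$, then $u_\infty$ is a large solution.
\item[(b)] If $h(t)\ge\exp(-\omega(t)/t)$, where $\omega$ is continuous, nondecreasing and satisfies the Dini condition
\begin{equation}\label{eq:dini}
\int_0^cs^{-1}\omega(s)^{1/2}\,ds<\infty\qquad(c>0),
\end{equation}
then $u_\infty$ is a v.s.\ solution.
\end{itemize}
The question posed in \cite{Shishkov} is whether \eqref{eq:dini} is necessary. Precisely, let $h(t)=\exp(-\omega(t)/t)$ on $(0,\rho_0)$, where $\omega$ is positive, continuous and nondecreasing, $\omega(s)/s$ is monotone, and $s^{\gamma_1}\le\omega(s)<\omega_0<\infty$ on $(0,\rho_0)$ for some $0<\gamma_1<1$. If the integral in \eqref{eq:dini} diverges, does it follow that $u_\infty$ is not a v.s.\ solution?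

\subsection*{Which answer to expect}
Write $\mu(t)=\log(1/h(t))=\omega(t)/t$. On the time scale $t$ the absorption is not felt as long as $t\,h\,u^{p-1}\lesssim1$, that is, up to heights of order $e^{\mu(t)/(p-1)}$ (powers of $t$ are ignored). During a time of order $t$, diffusion carries a plateau of height $e^{c\mu}$ to distance $d$ with a loss of order $e^{-d^2/(4t)}$. A fixed fraction of the exponent is therefore lost at
\[
d\sim\sqrt{t\,\mu(t)}=\sqrt{\omega(t)} .
\]
Summing over dyadic times $t=2^{-j}$, the total distance traveled is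
\[
\sum_j\sqrt{\omega(2^{-j})}\sim\int_0 s^{-1}\omega(s)^{1/2}\,ds=\int_0\sqrt{\mu(s)/s}\,ds .
\]
So one expects the singularity to stay at the origin if and only if this integral converges. The results below confirm this when $\mu$ is monotone.

\subsection*{Results}
Our assumptions involve only upper or lower bounds $e^{-\mu}$ for $h$. Apart from the uniqueness of $u_k$, the condition $p<1+2/N$ is used only to ensure
\begin{equation}\label{eq:I}
I:=\int_0^{\rho_0}h(s)^{1/4}s^{-N(p-1)/2}\,ds<\infty ,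
\end{equation}
which is automatic for $1<p<1+2/N$, because $h$ is bounded on $(0,\rho_0)$ and $N(p-1)/2<1$. For larger $p$ we take \eqref{eq:I} as a hypothesis; $u_k$ then denotes the solution constructed in Lemma~\ref{lem:uk} below, and $u_\infty=\lim u_k$ as before. \emph{Throughout, $p>1$ and \eqref{eq:I} are assumed.} In this class the results are as follows.

\begin{theorem}[Necessity]\label{thm:nec}
Let $h\le e^{-\mu}$ on $(0,\rho_0)$, where $\mu\ge0$ is nonincreasing and $\int_0^{\rho_0}\sqrt{\mu(s)/s}\,ds=\infty$. Then $u_\infty\equiv U$. In particular $u_\infty(0,x)=\infty$ for every $x\in\mathbb R^N$, and $u_\infty$ is not a v.s.\ solution.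
\end{theorem}

\begin{corollary}[Answer to the question]\label{cor:answer}
Let $h(t)=\exp(-\omega(t)/t)$ on $(0,\rho_0)$ with $\omega$ as in the question. If $\int_0^cs^{-1}\omega(s)^{1/2}\,ds=\infty$, then $u_\infty\equiv U$, and $u_\infty$ is not a v.s.\ solution. This holds for $1<p<1+2/N$ and, with the $u_k$ of Lemma~\ref{lem:uk}, for every $p>1$.
\end{corollary}

\begin{proof}
Take $\mu(s)=\omega(s)/s$. This function is monotone and tends to $\infty$ as $s\to0$, because $\omega(s)\ge s^{\gamma_1}$; hence it is nonincreasing. Moreover $\sqrt{\mu(s)/s}=s^{-1}\omega(s)^{1/2}$. Finally $h^{1/4}\le\exp(-\tfrac14s^{\gamma_1-1})$ tends to zero faster than any power of $s$, so \eqref{eq:I} holds for every $p>1$. Theorem~\ref{thm:nec} applies.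
\end{proof}

For subcritical $p$ the only hypotheses on $\omega$ that are used are that $\omega(s)/s$ is monotone and tends to $\infty$; the monotonicity of $\omega$ itself plays no role. The next statements are not needed for the question. They show that the integral in Theorem~\ref{thm:nec} is the right quantity for monotone $h$. Theorem~\ref{thm:suf} assumes monotonicity of $\mu$, and not, as (b) does, monotonicity of $\omega(t)=t\mu(t)$; its proof does not use (b).

\begin{theorem}[Sufficiency]\label{thm:suf}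
Let $h\ge e^{-\mu}$ on $(0,\rho_0)$, where $\mu\ge0$ is nonincreasing and $\int_0^{\rho_0}\sqrt{\mu(s)/s}\,ds<\infty$. Then $u_\infty$ is a v.s.\ solution. Moreover, for each $\varepsilon>0$ and all sufficiently small $t$,
\[
u_\infty(t,x)\le\tfrac32e^{-|x|^2/(32t)}\qquad\text{for }|x|\ge\varepsilon .
\]
\end{theorem}

\begin{corollary}[Classification]\label{cor:class}
Let $h$ be nondecreasing on $(0,\rho_0)$ with $0<h<1$ there and $h(0^+)=0$. If
\[
\int_0^{\rho_0}\sqrt{t^{-1}\log(1/h(t))}\,dt<\infty ,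
\]
then $u_\infty$ is a v.s.\ solution; otherwise $u_\infty\equiv U$.
\end{corollary}

\begin{proof}
Apply Theorems~\ref{thm:nec} and \ref{thm:suf} with $\mu=\log(1/h)$.
\end{proof}

For example, let $h(t)=\exp(-\omega(t)/t)$ near $0$ with $\omega(t)=(\log\frac1t)^{-\alpha}$, $\alpha>0$. Then $\omega(t)/t$ is decreasing for small $t$, so $h$ is increasing there. The integral $\int_0s^{-1}(\log\frac1s)^{-\alpha/2}ds$ converges exactly for $\alpha>2$. So $u_\infty$ is very singular for $\alpha>2$, and $u_\infty\equiv U$ for $\alpha\le2$.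

The hypotheses concern small times only: since $\mu\le\mu(c)$ on $[c,\rho_0)$, the integral of $\sqrt{\mu/s}$ over $[c,\rho_0)$ is finite for each $c\in(0,\rho_0)$. We may therefore decrease $\rho_0$, and we assume $\rho_0\le1$ from now on.

\section{The idea in a model case}\label{sec:idea}

Let $h(t)=e^{-\omega/t}$ with a constant $\omega>0$. Put $t_j=2^{-j}$ and $A_j=\omega/t_j$. Then $h\le e^{-A_j}$ on $(0,t_j]$ and $A_{j+1}=2A_j$. Let
\begin{equation}\label{eq:theta}
\theta=\frac1{4(p-1)},\qquad\text{so that}\qquad\bigl(e^{2\theta A}\bigr)^{p-1}=e^{A/2},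
\end{equation}
and let $\kappa$ be the volume of the unit ball of $\mathbb R^N$.

\emph{One step.} Suppose that at time $t_{j+1}$ the solution is at least $e^{\theta A_{j+1}}t_{j+1}^{-N/2}=e^{2\theta A_j}t_{j+1}^{-N/2}$ on a ball $B(x_0,\sqrt{t_{j+1}})$. This ball carries mass at least $\kappa e^{2\theta A_j}$. Ignore the absorption until time $t_j$. The elapsed time is $t_j/2$, and for $|x-x_0|\le d$ the points of the ball have distance at most $d+\sqrt{t_j/2}$ from $x$. As $(d+\sqrt{t_j/2})^2\le2d^2+t_j$, the heat kernel gives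
\[
u(t_j,x)\ \ge\ \kappa\,e^{2\theta A_j}\,(2\pi t_j)^{-N/2}\exp\Bigl(-\frac{2d^2+t_j}{2t_j}\Bigr)
=\kappa(2\pi)^{-N/2}e^{-1/2}\;e^{2\theta A_j-d^2/t_j}\;t_j^{-N/2}.
\]
With $d^2=\theta A_jt_j/2$ the right-hand side is a constant times $e^{3\theta A_j/2}t_j^{-N/2}$, hence at least $e^{\theta A_j}t_j^{-N/2}$ once $A_j$ is large. So the same kind of lower bound holds at time $t_j$, now on a ball of radius
\[
d=\sqrt{\theta A_jt_j/2}=\sqrt{\theta\omega/2},
\]
\emph{which does not depend on} $j$.

\emph{The absorption may be ignored.} The heat flow of the plateau stays below a constant times $e^{2\theta A_j}\tau^{-N/2}$ at time $\tau$. The integrated absorption rate $\int hu^{p-1}d\tau$ is then at most a constant times $e^{-A_j}e^{A_j/2}\int_0^{1}\tau^{-N(p-1)/2}d\tau$ (for subcritical $p$). This is bounded, so the absorption costs only a constant factor.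

\emph{Many steps.} Start at a very small time $t_m$. A suitable $u_k$ with $k\approx e^{2\theta A_m}$ has the required height on the ball of radius $\sqrt{t_m}$, and $u_\infty\ge u_k$. Apply the step at every center of the ball reached so far, again and again. At a fixed time $t_j$, with $j$ so large that the steps are allowed, this gives $u_\infty(t_j,\cdot)\ge e^{\theta A_j}t_j^{-N/2}$ on a ball of radius about $(m-j)\sqrt{\theta\omega/2}$. Since $m$ is arbitrary, the bound holds on all of $\mathbb R^N$. As $j\to\infty$ the bound tends to $\infty$, and comparison with spatially constant solutions carries it to all small times. This gives result (a).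

\emph{General $\mu$.} In general the step length is $\sqrt{\theta A_jt_j/2}$ with $A_j=\mu(t_j)$, and divergence of $\sum_j\sqrt{A_jt_j}$ is the hypothesis of Theorem~\ref{thm:nec}. The step used $A_{j+1}\ge2A_j$: it starts from the exponent $\theta A_{j+1}$, which has to be at least $2\theta A_j$, and half of that is given up. If $\mu(t)=\omega(t)/t$ with $\omega$ nondecreasing, then $A_{j+1}/A_j=2\omega(t_{j+1})/\omega(t_j)\le2$, with strict inequality whenever $\omega(t_{j+1})<\omega(t_j)$. So the doubling typically fails. The remedy is to stop only at those dyadic times at which $\mu$ has doubled since the last stop. Between two stops $\mu(t_j)$ is constant up to a factor $2$ while $t_j$ decays geometrically, so the skipped terms of $\sum\sqrt{A_jt_j}$ are dominated by the first one, and the sum over the stops still diverges.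

\section{Comparison, point sources, and the upper bound}\label{sec:prelim}

Let $G(t,x)=(4\pi t)^{-N/2}e^{-|x|^2/4t}$ and let $e^{t\Delta}$ be the heat semigroup. \emph{Weak} solutions solve \eqref{eq:pde} in the sense of distributions. If a weak solution $u\ge0$ is locally bounded, so is $hu^p$, and interior parabolic $L^q$ estimates show that $u$ lies in $W^{2,1}_{q,loc}$ for all $q<\infty$. So $u$ is continuous for $t>0$ and satisfies \eqref{eq:pde} a.e. We call such functions \emph{strong} solutions. Strong subsolutions and supersolutions are functions of the same regularity that satisfy \eqref{eq:pde} a.e.\ with $\le0$ and $\ge0$, respectively.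

\begin{lemma}[Comparison]\label{lem:comp}
\textup{(i)} Let $g\ge0$ be bounded and continuous on $(s,T)\times\mathbb R^N$ with $g_t-\Delta g\le0$ in the sense of distributions and $g(t,\cdot)\to0$ in $L^1_{loc}$ as $t\downarrow s$. Then $g=0$.

\textup{(ii)} Let $z,v\ge0$ be a bounded strong subsolution and a bounded strong supersolution of \eqref{eq:pde} on $(s,T)\times\mathbb R^N$ with $(z-v)^+(t,\cdot)\to0$ in $L^1_{loc}$ as $t\downarrow s$. Then $z\le v$.
\end{lemma}

\begin{proof}
(i) Let $\rho=\sqrt{1+|x|^2}$ and $\phi=e^{-\rho}$. Since $|\nabla\rho|\le1$ and $\rho$ is convex, $\Delta\phi=\phi(|\nabla\rho|^2-\Delta\rho)\le\phi$. Let $\chi_n(x)=\chi(x/n)$ with a smooth compactly supported cut-off $0\le\chi\le1$ equal to $1$ near $0$. Testing the inequality with $\phi\chi_n$ times Lipschitz approximations of $1_{[t_1,t_2]}(t)$ gives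
\[
\int g(t_2)\phi\chi_n\,dx-\int g(t_1)\phi\chi_n\,dx\le\int_{t_1}^{t_2}\!\int g\,\Delta(\phi\chi_n)\,dx\,dt\qquad(s<t_1<t_2<T).
\]
As $g$ is bounded and $\phi,\nabla\phi,\Delta\phi$ decay exponentially, we may let $n\to\infty$. For the continuous function $F(t)=\int g(t)\phi\,dx$ we get $F(t_2)\le F(t_1)+\int_{t_1}^{t_2}F$. Since $g$ is bounded and tends to $0$ in $L^1_{loc}$, $F(t_1)\to0$ as $t_1\downarrow s$. Hence $F(t_2)\le\int_s^{t_2}F$, and $F=0$ by Gronwall's inequality.

(ii) Put $f=z-v$. Kato's inequality states that $(\partial_t-\Delta)f^+\le1_{\{f>0\}}(f_t-\Delta f)$ in the sense of distributions. Where $z>v$ we have $f_t-\Delta f\le-h(z^p-v^p)\le0$. So (i) applies to $g=f^+$.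
\end{proof}

\begin{lemma}[Bounded data]\label{lem:bdd}
Let $\varepsilon>0$ and let $0\le f\le M$ be continuous on $\mathbb R^N$. There is a strong solution $u$ of \eqref{eq:pde} for $t>\varepsilon$, continuous for $t\ge\varepsilon$, with $u(\varepsilon)=f$ and $0\le u(t)\le e^{(t-\varepsilon)\Delta}f\le M$. It satisfies
\begin{equation}\label{eq:duh}
u(t)=e^{(t-t_0)\Delta}u(t_0)-\int_{t_0}^te^{(t-\sigma)\Delta}[hu^p](\sigma)\,d\sigma\qquad(\varepsilon\le t_0<t).
\end{equation}
\end{lemma}

\begin{proof}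
Replace $u^p$ by $b(u)=(\max\{0,\min\{u,M\}\})^p$, which is globally Lipschitz. Since $h$ is bounded on each $[\varepsilon,T]$, Picard iteration in Duhamel's formula with $b(u)$ in place of $u^p$ and $t_0=\varepsilon$ yields a continuous $u$ with $u(\varepsilon)=f$ that is bounded on each $[\varepsilon,T]\times\mathbb R^N$. It solves $u_t-\Delta u+hb(u)=0$ strongly, and Duhamel's formula for $t_0>\varepsilon$ follows from the semigroup property. As $b\ge0$, $u(t)\le e^{(t-\varepsilon)\Delta}f\le M$. Where $u<0$ we have $b(u)=0$; so Kato's inequality for $-u$ and Lemma~\ref{lem:comp}(i) for $g=(-u)^+$, which vanishes at $t=\varepsilon$, give $u\ge0$. Hence $0\le u\le M$ and $b(u)=u^p$.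
\end{proof}

For a bounded nonnegative strong solution that is continuous up to the initial time, comparison with the heat flow (a supersolution) gives
\begin{equation}\label{eq:heat}
u(t)\le e^{(t-s)\Delta}u(s)\qquad(s\le t).
\end{equation}
We also compare with spatially constant solutions: $y'=-hy^p$, $y(t_0)=y_0>0$, has the solution
\begin{equation}\label{eq:ode}
y(t)=\Bigl(y_0^{1-p}+(p-1)\int_{t_0}^th\Bigr)^{-\frac1{p-1}}\qquad(t\ge t_0).
\end{equation}

The next lemma estimates the point-source solutions from both sides. Here \eqref{eq:I} enters for the first time. Put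
\[
H(t)=\int_0^th(s)(4\pi s)^{-N(p-1)/2}\,ds .
\]
This is finite: near $s=0$ we have $h\le1$, hence $h\le h^{1/4}$ and \eqref{eq:I} applies.

\begin{lemma}[Point sources]\label{lem:uk}
For each $k$ there is a nonnegative strong solution $u_k\in C((0,\infty);L^1(\mathbb R^N))$ of \eqref{eq:pde} with $u_k(t,\cdot)\to k\delta$ weakly as $t\to0$ and
\begin{equation}\label{eq:uk}
kG\,e^{-k^{p-1}H(t)}\le u_k\le kG .
\end{equation}
The sequence $u_k$ is nondecreasing in $k$. For $1<p<1+2/N$ it is the sequence of Section~\ref{sec:intro}.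
\end{lemma}

\begin{proof}
For $\varepsilon>0$ let $v_\varepsilon$ be the solution of Lemma~\ref{lem:bdd} on $(\varepsilon,\infty)$ with $v_\varepsilon(\varepsilon)=kG(\varepsilon,\cdot)$. Then $v_\varepsilon\le kG$. Let $z=kGe^{-k^{p-1}H}$. Since $z\le kG\le k(4\pi t)^{-N/2}$,
\[
z_t-\Delta z=-k^{p-1}H'z=-h\bigl(k(4\pi t)^{-N/2}\bigr)^{p-1}z\le-hz^p ,
\]
and $z(\varepsilon)\le v_\varepsilon(\varepsilon)$. By comparison $z\le v_\varepsilon\le kG$. If $\varepsilon'<\varepsilon$, then $v_{\varepsilon'}(\varepsilon)\le kG(\varepsilon)=v_\varepsilon(\varepsilon)$, so $v_{\varepsilon'}\le v_\varepsilon$ for $t\ge\varepsilon$. Hence $v_\varepsilon$ decreases, as $\varepsilon\downarrow0$, to a limit $u_k$ satisfying \eqref{eq:uk}.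

By dominated convergence with majorant $kG$, formula \eqref{eq:duh} passes from $v_\varepsilon$ to $u_k$ for all $0<t_0<t$. So $u_k$ is a weak solution, bounded on $[t_0,\infty)\times\mathbb R^N$ for each $t_0>0$, and therefore a strong one. Since $u_k(t_0)\in L^1$ and $\int hu_k^p\,dx\le hk^p\int G^p\,dx\le k^ph(t)(4\pi t)^{-N(p-1)/2}$ is locally bounded in $t>0$, Duhamel's formula also gives $u_k\in C((0,\infty);L^1)$; and $\int_0^t\!\int hu_k^p\le k^pH(t)<\infty$. Finally
\[
0\le\int(kG-u_k)(t,x)\,dx\le k\bigl(1-e^{-k^{p-1}H(t)}\bigr)\to0\qquad(t\to0),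
\]
so $u_k(t)\to k\delta$ weakly. For $k<k'$ the approximations $v_\varepsilon$ are ordered by comparison, hence $u_k\le u_{k'}$. For $p<1+2/N$ the uniqueness recalled in Section~\ref{sec:intro} identifies $u_k$.
\end{proof}

\begin{lemma}[Upper bound]\label{lem:ceiling}
We have $u_k\le u_\infty\le U$. The function $u_\infty$ is a continuous strong solution of \eqref{eq:pde} for $t>0$ and is bounded on $[s,\infty)\times\mathbb R^N$ for every $s>0$.
\end{lemma}

\begin{proof}
Let $t>0$ and $0<\varepsilon<\min\{t,\rho_0\}$, so that $\int_\varepsilon^th>0$. Compare $u_k$ on $(\varepsilon,\infty)$ with \eqref{eq:ode} for $t_0=\varepsilon$ and $y_0=k(4\pi\varepsilon)^{-N/2}\ge u_k(\varepsilon,\cdot)$. Dropping $y_0^{1-p}$ gives $u_k(t,x)\le\bigl((p-1)\int_\varepsilon^th\bigr)^{-1/(p-1)}$. Let $\varepsilon\to0$, then $k\to\infty$. As $U$ is finite and nonincreasing, $u_\infty$ is bounded for $t\ge s$. On compact subsets of $(0,\infty)\times\mathbb R^N$ the functions $u_k$ and $hu_k^p$ are bounded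 uniformly in $k$, so $u_k$ is bounded in $W^{2,1}_q$ for every $q<\infty$. Hence $u_k\to u_\infty$ locally uniformly, and the limit is a strong solution.
\end{proof}

\section{Propagation of a plateau}\label{sec:prop}

We now make the single step of Section~\ref{sec:idea} rigorous. The linear heat flow $w$ of the plateau is not a subsolution of \eqref{eq:pde}. But $w$ multiplied by a function of time that decays at the rate $h\cdot(\text{upper bound for }w)^{p-1}$ is one, and the total decay turns out to be bounded. With $\theta$ and $\kappa$ as in Section~\ref{sec:idea}, put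
\begin{gather*}
C_1=\max\{2^{N/2},\kappa(2\pi)^{-N/2}\},\qquad C_2=C_1^{p-1}I,\\
c_3=\kappa(4\pi)^{-N/2}e^{-1-C_2},\qquad C_4=(4\pi)^{-N(p-1)/2}I,
\end{gather*}
and fix a threshold $A_*$ so large that
\begin{equation}\label{eq:A0}
c_3e^{\theta A_*/2}\ge1,\qquad\theta A_*\ge8,\qquad\tfrac12e^{\theta A_*}(4\pi)^{-N/2}e^{-1/4-C_4}\ge1 .
\end{equation}
These conditions then hold with any $A\ge A_*$ in place of $A_*$. Condition \eqref{eq:I} is used through the following remark: where $h\le e^{-A}$ with $A\ge0$, we have $h=h^{1/4}h^{3/4}\le h^{1/4}e^{-3A/4}$, so if $h\le e^{-A}$ on $(s,t)\subset(0,\rho_0)$, then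
\begin{equation}\label{eq:spare}
e^{A/2}\int_s^th(\sigma)\sigma^{-N(p-1)/2}d\sigma\le e^{A/2-3A/4}I\le I .
\end{equation}

\begin{lemma}[Propagation]\label{lem:prop}
Let $A\ge A_*$, $0<2s\le t<\rho_0$, and $h\le e^{-A}$ on $[s,t]$. Let $v\ge0$ be bounded and continuous on $[s,t]\times\mathbb R^N$, a strong solution of \eqref{eq:pde} on $(s,t)\times\mathbb R^N$, and suppose
\[
v(s,\cdot)\ge e^{2\theta A}s^{-N/2}\quad\text{on the closed ball }B=B(x_0,\sqrt s).
\]
Then
\[
v(t,x)\ge e^{\theta A}t^{-N/2}\qquad\text{for }|x-x_0|\le d:=\sqrt{\theta At/2}.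
\]
\end{lemma}

\begin{proof}
Let $K=e^{2\theta A}s^{-N/2}$ and $w(\tau)=e^{(\tau-s)\Delta}[K1_B]$.

\emph{Upper bound for $w$.} For $s\le\tau\le2s$ we have $w\le K\le2^{N/2}e^{2\theta A}\tau^{-N/2}$. For $\tau\ge2s$ we have $\tau-s\ge\tau/2$, and since $K1_B$ has mass $K\kappa s^{N/2}=\kappa e^{2\theta A}$,
\[
w\le\kappa e^{2\theta A}(4\pi(\tau-s))^{-N/2}\le\kappa(2\pi)^{-N/2}e^{2\theta A}\tau^{-N/2}.
\]
In both cases $w(\tau,\cdot)\le C_1e^{2\theta A}\tau^{-N/2}$.

\emph{The subsolution.} Let
\[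
\Lambda(\tau)=\int_s^\tau h(\sigma)\bigl(C_1e^{2\theta A}\sigma^{-N/2}\bigr)^{p-1}d\sigma .
\]
By \eqref{eq:theta} and \eqref{eq:spare}, $\Lambda(t)=C_1^{p-1}e^{A/2}\int_s^th(\sigma)\sigma^{-N(p-1)/2}d\sigma\le C_2$. The function $z=we^{-\Lambda}\le w$ satisfies
\[
z_\tau-\Delta z=-\Lambda'z=-h\bigl(C_1e^{2\theta A}\tau^{-N/2}\bigr)^{p-1}z\le-hz^p .
\]
As $\tau\downarrow s$, $z(\tau)\to K1_B\le v(s)$ in $L^1$ and $v(\tau)\to v(s)$ locally uniformly, so $(z-v)^+(\tau)\to0$ in $L^1_{loc}$. By Lemma~\ref{lem:comp}, and by continuity at $\tau=t$, $v(t,\cdot)\ge e^{-C_2}w(t,\cdot)$.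

\emph{Lower bound for $w(t)$.} Let $|x-x_0|\le d$ and $y\in B$. Then $|x-y|^2\le(d+\sqrt t)^2\le2d^2+2t$. Since $t/2\le t-s\le t$ and $d^2/t=\theta A/2$,
\[
w(t,x)\ge\kappa e^{2\theta A}(4\pi t)^{-N/2}e^{-(2d^2+2t)/(2t)}=\kappa(4\pi)^{-N/2}e^{-1}\,e^{3\theta A/2}\,t^{-N/2}.
\]
Hence $v(t,x)\ge c_3e^{3\theta A/2}t^{-N/2}\ge e^{\theta A}t^{-N/2}$ by the first condition in \eqref{eq:A0}.
\end{proof}

\section{Proof of Theorem~\ref{thm:nec}}\label{sec:nec}

\subsection*{Choice of times}
If $\mu$ were bounded, $\int_0^{\rho_0}\sqrt{\mu/s}\,ds$ would converge. Hence $\mu(0^+)=\infty$. Let $t_j=2^{-j}$ and $a_j=\mu(t_j)$. The sequence $a_j$ is nondecreasing and tends to $\infty$. Choose $j_*$ with $t_{j_*}<\rho_0$ and $a_{j_*}\ge A_*$, and consider only $j\ge j_*$. Because $\mu$ is nonincreasing, $h\le e^{-\mu}\le e^{-a_j}$ on $(0,t_j]$. Also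
\[
\int_{t_{j+1}}^{t_j}\sqrt{\mu(s)/s}\,ds\le\sqrt{a_{j+1}}\cdot2\bigl(\sqrt{t_j}-\sqrt{t_{j+1}}\bigr)=2(\sqrt2-1)\sqrt{a_{j+1}t_{j+1}},
\]
and the integral diverges at $s=0$, so $\sum_j\sqrt{a_jt_j}=\infty$.

We stop only when $a_j$ has doubled. Let $j_0=j_*$ and $j_{i+1}=\min\{j>j_i:\ a_j\ge2a_{j_i}\}$, which exists because $a_j\to\infty$. For $j_i\le j<j_{i+1}$ we have $a_j<2a_{j_i}$, hence
\[
\sum_{j_i\le j<j_{i+1}}\sqrt{a_jt_j}\le\sqrt{2a_{j_i}t_{j_i}}\sum_{l\ge0}2^{-l/2}\le5\sqrt{a_{j_i}t_{j_i}} .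
\]
Consequently $\sum_i\sqrt{a_{j_i}t_{j_i}}=\infty$. For $i\ge0$ put $T_i=t_{j_i}$, $A_i=a_{j_i}\ge A_*$, and $D_i=\sqrt{\theta A_iT_i/2}$. Since $\theta A_i/2\ge4$, we have
\begin{equation}\label{eq:times}
T_{i+1}\le\tfrac12T_i,\quad A_{i+1}\ge2A_i,\quad h\le e^{-A_i}\text{ on }(0,T_i],\quad D_i\ge2\sqrt{T_i},\quad\sum_iD_i=\infty .
\end{equation}

\subsection*{Induction}
Fix $m\ge0$ and define $r_m=\sqrt{T_m}$ and
\[
r_i=r_{i+1}-\sqrt{T_{i+1}}+D_i\qquad(0\le i<m).
\]
In the step from $T_{i+1}$ to $T_i$ the center of a ball of radius $\sqrt{T_{i+1}}$ must keep this distance from the boundary of the region reached; this explains the loss $\sqrt{T_{i+1}}$. By descending induction $r_i\ge\sqrt{T_i}$: for $i<m$, $r_{i+1}\ge\sqrt{T_{i+1}}$ implies $r_i\ge D_i\ge\sqrt{T_i}$. We claim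
\begin{equation}\label{eq:claim}
u_\infty(T_i,x)\ge e^{\theta A_i}T_i^{-N/2}\qquad\text{for }|x|\le r_i,\quad0\le i\le m .
\end{equation}

\emph{Base $i=m$.} Since $e^{2\theta A_m}\ge e^{16}$, there is an integer $k\in[\frac12e^{2\theta A_m},e^{2\theta A_m}]$. By \eqref{eq:theta} and \eqref{eq:spare} with $A=A_m$ (and $s\downarrow0$, $t=T_m$),
\[
k^{p-1}H(T_m)\le(4\pi)^{-N(p-1)/2}e^{A_m/2}\int_0^{T_m}h(\sigma)\sigma^{-N(p-1)/2}d\sigma\le C_4 .
\]
By \eqref{eq:uk} and the third condition in \eqref{eq:A0}, for $|x|\le\sqrt{T_m}$,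
\[
u_\infty(T_m,x)\ge u_k(T_m,x)\ge\tfrac12e^{2\theta A_m}(4\pi T_m)^{-N/2}e^{-1/4-C_4}\ge e^{\theta A_m}T_m^{-N/2}.
\]

\emph{Step from $i+1$ to $i$.} For $|x|\le r_{i+1}$ the doubling $A_{i+1}\ge2A_i$ gives
\[
u_\infty(T_{i+1},x)\ge e^{\theta A_{i+1}}T_{i+1}^{-N/2}\ge e^{2\theta A_i}T_{i+1}^{-N/2}.
\]
Let $|x_0|\le r_{i+1}-\sqrt{T_{i+1}}$, which is a nonnegative number. The closed ball $B(x_0,\sqrt{T_{i+1}})$ lies in $\{|x|\le r_{i+1}\}$. By Lemma~\ref{lem:ceiling}, $u_\infty$ is a bounded continuous solution on $[T_{i+1},T_i]\times\mathbb R^N$, so Lemma~\ref{lem:prop} applies with $s=T_{i+1}$, $t=T_i$, $A=A_i$, and yields $u_\infty(T_i,x)\ge e^{\theta A_i}T_i^{-N/2}$ for $|x-x_0|\le D_i$. As $x_0$ varies, these balls cover $\{|x|\le r_i\}$. This proves \eqref{eq:claim}.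

\subsection*{Conclusion}
Fix $i$. By \eqref{eq:times}, $D_l\ge2\sqrt{T_l}\ge2\sqrt{T_{l+1}}$, so
\[
r_i\ge\sum_{l=i}^{m-1}\bigl(D_l-\sqrt{T_{l+1}}\bigr)\ge\tfrac12\sum_{l=i}^{m-1}D_l\longrightarrow\infty\qquad(m\to\infty),
\]
while neither $u_\infty$ nor the lower bound in \eqref{eq:claim} depends on $m$. Hence
\[
u_\infty(T_i,x)\ge y_i:=e^{\theta A_i}T_i^{-N/2}\qquad\text{for all }x\in\mathbb R^N,\ i\ge0 .
\]
For $t>T_i$, comparison with \eqref{eq:ode} for $t_0=T_i$, $y_0=y_i$ gives
\[
u_\infty(t,x)\ge\Bigl(y_i^{1-p}+(p-1)\int_{T_i}^th\Bigr)^{-\frac1{p-1}}.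
\]
As $i\to\infty$, $T_i\to0$ and $y_i\to\infty$, so $u_\infty\ge U$. Together with Lemma~\ref{lem:ceiling}, $u_\infty\equiv U$. Since $U(t)\to\infty$ as $t\to0$, $u_\infty(0,x)=\infty$ for every $x$, and $u_\infty$ is not a v.s.\ solution. \qed

\section{Proof of Theorem~\ref{thm:suf}}\label{sec:suf}

The converse uses the same dyadic times from the other side. At time $t_j$ the solution lies below the constant $U(t_j)$, which is controlled from above by some $M_j$. Over one dyadic interval the Gaussian tail of $u_k$ spreads by diffusion, and what matters is where the tail crosses the bound $M_j$. This crossing point moves outward by at most $2\sqrt{t_j\log(3M_{j+1}/2M_j)}$, which is $O(\sqrt{t_j(\mu(t_{j+2})+1)})$ and hence summable. Half-space profiles $e^{-(x\cdot e-r)_+^2/4t}$ are convenient because the heat flow reproduces them, as upper bounds, up to a constant.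

\begin{lemma}\label{lem:half}
Let $\sigma,\tau>0$, $r\in\mathbb R$, $|e|=1$, and $g(x)=e^{-(x\cdot e-r)_+^2/4\sigma}$. Then
\[
e^{\tau\Delta}g(x)\le\tfrac32e^{-(x\cdot e-r)_+^2/4(\sigma+\tau)} .
\]
\end{lemma}

\begin{proof}
The problem is one-dimensional in $\xi=x\cdot e-r$. For $\xi\le0$ use $e^{\tau\Delta}g\le1$. Let $\xi>0$ and split the convolution integral at $y=0$. The part $y<0$ equals
\[
\int_\xi^\infty(4\pi\tau)^{-1/2}e^{-\eta^2/4\tau}d\eta\le e^{-\xi^2/4\tau}\int_0^\infty(4\pi\tau)^{-1/2}e^{-\eta^2/4\tau}d\eta=\tfrac12e^{-\xi^2/4\tau}\le\tfrac12e^{-\xi^2/4(\sigma+\tau)},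
\]
where we shifted $\eta$ by $\xi$ and used $(\xi+\eta)^2\ge\xi^2+\eta^2$. The part $y>0$ is at most
\[
\int_{\mathbb R}(4\pi\tau)^{-1/2}e^{-(\xi-y)^2/4\tau}e^{-y^2/4\sigma}dy=\sqrt{\frac{\sigma}{\sigma+\tau}}\;e^{-\xi^2/4(\sigma+\tau)},
\]
a convolution of two Gaussians.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:suf}]
Let $t_j=2^{-j}$, $a_j=\mu(t_j)$, $j\ge j_*$ with $j_*\ge0$ and $t_{j_*}<\rho_0$. Since $\mu$ is nonincreasing,
\[
\int_{t_{j+1}}^{t_j}\sqrt{\mu(s)/s}\,ds\ge2(1-2^{-1/2})\sqrt{a_jt_j}\ge\tfrac12\sqrt{a_jt_j},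
\]
so $\sum_j\sqrt{a_jt_j}<\infty$. Fix $\beta>\max\{\frac1{p-1},\frac N2\}$ and define
\[
M_j=\Bigl(\frac{e^{a_{j+1}}}{p-1}\Bigr)^{\frac1{p-1}}t_{j+1}^{-\beta},\qquad
\delta_j=2\sqrt{t_j\log\frac{3M_{j+1}}{2M_j}},\qquad R_j=\sum_{l\ge j}\delta_l .
\]
On $[t_{j+1},t_j]$, an interval of length $t_{j+1}$, we have $h\ge e^{-a_{j+1}}$. Hence
\begin{equation}\label{eq:UM}
U(t_j)\le\bigl((p-1)t_{j+1}e^{-a_{j+1}}\bigr)^{-\frac1{p-1}}\le M_j ,
\end{equation}
because $t_{j+1}\le1$ and $\beta>\frac1{p-1}$. Next,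
\[
\log\frac{M_{j+1}}{M_j}=\frac{a_{j+2}-a_{j+1}}{p-1}+\beta\log2\ge0 ,
\]
so $\delta_j$ is well defined, and $\sum_l\delta_l\le C\sum_l\sqrt{t_l(a_{l+2}+1)}<\infty$ because $t_la_{l+2}=4t_{l+2}a_{l+2}$. Therefore $R_j\to0$.

\emph{Step 1: bound at dyadic times.} We show that for every unit vector $e$ and $j\ge j_*$,
\begin{equation}\label{eq:dyadic}
u_\infty(t_j,x)\le M_je^{-(x\cdot e-R_j)_+^2/4t_j}\qquad(x\in\mathbb R^N).
\end{equation}
Fix $k$, $e$ and $j$. Since $\beta>\frac N2$ and $M_J\ge(p-1)^{-1/(p-1)}t_{J+1}^{-\beta}$, we have $k(4\pi t_J)^{-N/2}\le M_J$ for all large $J$; fix such a $J\ge j$. Put $r_J=0$ and $r_l=r_{l+1}+\delta_l$ for $j\le l<J$. By descending induction on $l$ we prove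
\begin{equation}\label{eq:tail}
u_k(t_l,x)\le M_le^{-(x\cdot e-r_l)_+^2/4t_l}\qquad(j\le l\le J).
\end{equation}
For $l=J$ this follows from $u_k\le kG$ and $|x|\ge(x\cdot e)_+$. Suppose $j\le l<J$ and \eqref{eq:tail} holds for $l+1$. By \eqref{eq:heat} and Lemma~\ref{lem:half} with $\sigma=t_{l+1}$, $\tau=t_l-t_{l+1}$, and by Lemma~\ref{lem:ceiling} and \eqref{eq:UM}, we have with $\xi=x\cdot e-r_{l+1}$
\[
u_k(t_l,x)\le\min\bigl\{M_l,\ \tfrac32M_{l+1}e^{-\xi_+^2/4t_l}\bigr\}.
\]
Here $x\cdot e-r_l=\xi-\delta_l$. If $\xi\le\delta_l$, the bound $M_l$ is what \eqref{eq:tail} asserts. If $\xi>\delta_l$, then $\xi^2\ge(\xi-\delta_l)^2+\delta_l^2$, and $\frac32M_{l+1}e^{-\delta_l^2/4t_l}=M_l$ by the choice of $\delta_l$; this gives \eqref{eq:tail} for $l$. Since $r_j\le R_j$, the bound \eqref{eq:tail} for $l=j$ remains true with $R_j$ in place of $r_j$. In this form it depends neither on $J$ nor, on the right-hand side, on $k$, and $k\to\infty$ gives \eqref{eq:dyadic}.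

\emph{Step 2: all small times.} Let $t\in[t_{j+1},t_j]$ with $j\ge j_*$. By \eqref{eq:heat} for $u_\infty$, by \eqref{eq:dyadic} at $t_{j+1}$ and by Lemma~\ref{lem:half} with $\sigma=t_{j+1}$, $\tau=t-t_{j+1}$ (if $\tau=0$, \eqref{eq:dyadic} suffices), choosing $e=x/|x|$ for $x\ne0$,
\[
u_\infty(t,x)\le\tfrac32M_{j+1}e^{-(|x|-R_{j+1})_+^2/4t}.
\]
Now $\log M_{j+1}=\frac{a_{j+2}-\log(p-1)}{p-1}+\beta\log\frac1{t_{j+2}}$, and $t_ja_{j+2}=4t_{j+2}a_{j+2}\to0$, so $t\log^+M_{j+1}\to0$ as $t\to0$. Given $\varepsilon>0$, for small $t$ we have $R_{j+1}\le\varepsilon/2$ and $t\log^+M_{j+1}\le\varepsilon^2/32$. For $|x|\ge\varepsilon$ then $|x|-R_{j+1}\ge|x|/2$ and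
\[
u_\infty(t,x)\le\tfrac32\exp\Bigl(\frac{\varepsilon^2}{32t}-\frac{|x|^2}{16t}\Bigr)\le\tfrac32e^{-|x|^2/(32t)}.
\]
So $u_\infty(0,x)=0$ for $x\ne0$. Finally, by \eqref{eq:uk}, $\int u_\infty(t,x)\,dx\ge\int u_k(t,x)\,dx\ge ke^{-k^{p-1}H(t)}\to k$ as $t\to0$, for each $k$. Hence $\int u_\infty(t,x)\,dx\to\infty$, and $u_\infty$ is a v.s.\ solution.
\end{proof}

\begin{remark}[Monotonicity of $\mu$ in Theorem~\ref{thm:nec}]\label{rem:mono}
This hypothesis cannot be dropped: very deep but short dips of $h$ make the integral diverge without changing $\int_0^th$ by more than a constant factor. Let $1<p<1+2/N$. Near $0$ start from $h_0(t)=t$, for which $\mu_0(t)=\log\frac1t$ and $\int_0\sqrt{\mu_0/s}\,ds<\infty$. In the middle of each interval $[t_{j+1},t_j]$, $t_j=2^{-j}$, choose two concentric intervals of lengths $t_j/8$ and $t_j/4$. Let $0<h\le h_0$ be continuous with $h\le e^{-64/t_j}$ on the shorter interval and $h=h_0$ outside the longer ones. With $\mu=\log\frac1h$ we have $\sqrt{\mu(s)/s}\ge8/t_j$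 on the shorter interval. So each dyadic interval contributes at least $1$ to $\int\sqrt{\mu/s}\,ds$, which diverges. Nevertheless $u_\infty$ is a v.s.\ solution. Indeed, the proof of Theorem~\ref{thm:suf} uses the lower bound for $h$ only in \eqref{eq:UM}. Since $h=h_0$ on half of $[t_{j+1},t_j]$, \eqref{eq:UM} with $a_j=\mu_0(t_j)$ holds after all $M_j$ are multiplied by $2^{1/(p-1)}$. This does not change $M_{j+1}/M_j$, and the rest of the proof goes through.
\end{remark}

\begin{thebibliography}{1}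
\bibitem{Shishkov}
Andrey Shishkov, \emph{Large and very singular solutions to semilinear elliptic equations}, arXiv:2108.09089 (2021).
\end{thebibliography}
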